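# An analytic $P$-ideal that is not the critical ideal of any basis of a Banach space

## 1. Hitting numbers of families of $n$-sets

Write $[L]^n$ for the set of $n$-element subsets of $L$. We begin with a way to measure a family of $n$-sets: count how many points are needed to meet all of its members.

For each $n\ge 1$ fix a number $R_n\ge 2n$ such that the following holds: whenever $L\subseteq\omega$ is finite with $|L|\ge R_n$, $[L]^n$ is colored with at most $(2n)^n$ colors and $[L]^{n+1}$ is colored with at most $2^{n(n+1)}$ colors, there is $H\subseteq L$ with $|H|=4n^2+4n$ such that both colorings are constant, one on $[H]^n$ and the other on $[H]^{n+1}$. Such an $R_n$ exists by the finite Ramsey theorem used twice. First choose $R'$ so that every coloring of the $(n+1)$-subsets of a set of size $R'$ with $2^{n(n+1)}$ colors has a homogeneous set of size $4n^2+4n$. Then choose $R_n\ge 2n$ so that every coloring of the $n$-subsets of a set of size at least $R_n$ with $(2n)^n$ colors has a homogeneous set of size $R'$. The Ramsey property is not used until Section 6; until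 then, read "$R_n$ is very large".

Put $L_n=\{0,\dots,R_n+n-1\}$ and $F_n=[L_n]^n$. The finite sets $F_1,F_2,\dots$ are pairwise disjoint, since their elements have different sizes. We identify $\omega$ with $\bigsqcup_{n\ge1}F_n$, listing $F_1$ first, then $F_2$, and so on. For $i\in L_n$ the star at $i$ is $A^n_i=\{u\in F_n: i\in u\}$. For $B\subseteq F_n$ let
$$\varphi_n(B)=\tfrac1n\min\{|D|: D\subseteq L_n,\ u\cap D\ne\emptyset\text{ for all }u\in B\}=\tfrac1n\min\Big\{|D|:B\subseteq\bigcup_{i\in D}A^n_i\Big\}.$$

For $n=2$, $F_2$ is the edge set of a complete graph and $2\varphi_2(B)$ is the vertex cover number of the graph $B$. In a triangle, one edge and two edges have cover number $1$, and all three edges have cover number $2$.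

Each $\varphi_n$ is monotone and subadditive: a set that hits a larger family hits the smaller one, and the union of a set hitting $B$ with a set hitting $B'$ hits $B\cup B'$. One point hits a star, so $\varphi_n(A_i^n)\le 1/n$. If $M\subseteq L_n$ and $|M|\ge n$, then $D$ meets every $n$-subset of $M$ exactly when $|M\setminus D|<n$. Hence
$$\varphi_n([M]^n)=\frac{|M|-n+1}{n}. \tag{1}$$
In particular $\varphi_n(F_n)=(|L_n|-n+1)/n\ge 1$.

The tension on which everything rests is this. Let $|M|=2n$. By (1), $[M]^n$ has $\varphi_n$-size greater than $1$. Each star has size at most $1/n$. Yet every $u\in[M]^n$ lies in exactly $n$ of the $2n$ stars $A_i^n$, $i\in M$, so the average of $2n$ indicators of tiny sets,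
$$\frac1{2n}\sum_{i\in M}\mathbf 1_{A^n_i},\tag{2}$$
equals $\frac12$ on all of $[M]^n$. A submeasure need not notice this. A norm, whose unit ball is convex, must.

We collect the $\varphi_n$ into one object. Recall that an ideal on $\omega$ is a family $\mathcal I\subseteq\mathcal P(\omega)$ that contains all finite sets and is closed under finite unions and subsets; in these notes it is always non-trivial, $\mathcal I\neq\mathcal P(\omega)$. Write $A\subseteq^*B$ if $A\setminus B$ is finite. An ideal is a $P$-ideal if for every sequence $(A_m)$ in $\mathcal I$ there is $A\in\mathcal I$ with $A_m\subseteq^*A$ for all $m$. The ideal $\mathrm{Fin}$ of finite sets is a $P$-ideal. The ideal on $\omega\times\omega$ generated by the finite sets and the columns $\{m\}\times\omega$ is not: each of its members is, up to a finite set, inside finitely many columns, so no single member almost contains every column. Let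
$$\mathcal J=\{A\subseteq\omega:\ \varphi_n(A\cap F_n)\to0\},$$
$$\mathcal I_0=\mathcal J\oplus\mathrm{Fin}=\{A\subseteq\omega:\{j:2j\in A\}\in\mathcal J\text{ and }A\text{ contains only finitely many odd numbers}\}.$$

**Lemma A.** $\mathcal J$ and $\mathcal I_0$ are $F_{\sigma\delta}$ $P$-ideals (as subsets of $\mathcal P(\omega)=2^\omega$ with the product topology), and in particular are non-trivial.

**Proof.** A finite set meets only finitely many $F_n$, so $\mathrm{Fin}\subseteq\mathcal J$. Closure under subsets and finite unions is the monotonicity and subadditivity of the $\varphi_n$. Since $\varphi_n(F_n)\ge1$, $\omega\notin\mathcal J$. Next,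
$$\mathcal J=\bigcap_{k\ge1}\bigcup_{m}\bigcap_{n\ge m}\{A:\varphi_n(A\cap F_n)\le 1/k\},$$
and each set in braces is clopen because it depends only on the finite set $A\cap F_n$. So $\mathcal J$ is $F_{\sigma\delta}$.

For the $P$-property take $A_1,A_2,\dots$ in $\mathcal J$. Replacing $A_m$ by $A_1\cup\dots\cup A_m$, assume $A_1\subseteq A_2\subseteq\cdots$. Choose $n_1<n_2<\cdots$ with $\varphi_n(A_m\cap F_n)<1/m$ for all $n\ge n_m$, and let
$$A=\bigcup_m\ \bigcup_{n_m\le n<n_{m+1}}(A_m\cap F_n).$$
For $n_m\le n<n_{m+1}$ we have $\varphi_n(A\cap F_n)<1/m$, so $A\in\mathcal J$. If $n\ge n_m$, then $n_{m'}\le n<n_{m'+1}$ for some $m'\ge m$, and $A_m\cap F_n\subseteq A_{m'}\cap F_n=A\cap F_n$. So $A_m\setminus A\subseteq\bigcup_{n<n_m}F_n$ is finite.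

For $\mathcal I_0$ each property is checked separately on even and odd numbers, using that $\mathcal J$ and $\mathrm{Fin}$ have it ($\mathrm{Fin}$ is countable, hence $F_\sigma$). $\square$

What are these ideals for? They answer a question about bases of Banach spaces: $\mathcal I_0$ is an analytic $P$-ideal that cannot be the exact ideal of exceptional indices of any basis expansion. The next section makes this precise.

## 2. Critical ideals of biorthogonal systems

Let $X$ be an infinite-dimensional real Banach space and $\hat a=((a_n,a_n^*))_{n\in\omega}$ a biorthogonal system in $X\times X^*$, that is, $a^*_m(a_n)=\delta_{mn}$. Put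
$$T_jx=x-\sum_{i\le j}a_i^*(x)a_i ,\qquad A(x,\varepsilon)=\{j\in\omega:\|T_jx\|>\varepsilon\}.$$
So $T_jx$ is the error after step $j$ of the expansion of $x$, and $A(x,\varepsilon)$ is the set of steps at which the error is larger than $\varepsilon$. For an ideal $\mathcal I$, $\hat a$ is an $\mathcal I$-Schauder basis of $X$ if $A(x,\varepsilon)\in\mathcal I$ for all $x\in X$ and $\varepsilon>0$.

**Definition (critical ideal).** $\mathcal{CR}(X,\hat a)$ is the family generated, by closing under subsets and finite unions, by $\mathrm{Fin}$ and all the sets $A(x,\varepsilon)$, $x\in X$, $\varepsilon>0$.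

It is a non-trivial ideal exactly when $\hat a$ is an ideal Schauder basis, and it is then the smallest ideal $\mathcal I$ for which $\hat a$ is an $\mathcal I$-Schauder basis. Two examples in $\ell_2$ with unit vectors $e_n$: if $a_n=e_n$ and $a_n^*$ is the $n$-th coordinate, then $T_jx\to0$ for every $x$, all $A(x,\varepsilon)$ are finite, and $\mathcal{CR}=\mathrm{Fin}$. If $a_n=e_{n+1}$ and $a_n^*$ is the $(n+1)$-st coordinate, then $T_je_0=e_0$ for all $j$, so $A(e_0,\frac12)=\omega$ and $\mathcal{CR}=\mathcal P(\omega)$: this is not an ideal Schauder basis.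

Which ideals are critical ideals? We need the standard description of analytic $P$-ideals. A submeasure on $\omega$ is a map $\varphi:\mathcal P(\omega)\to[0,\infty]$ with $\varphi(\emptyset)=0$, monotone and subadditive. It is lower semicontinuous if $\varphi(A)=\lim_m\varphi(A\cap m)$ for all $A$ (here $m=\{0,\dots,m-1\}$). Put
$$\mathrm{Exh}(\varphi)=\{A:\lim_m\varphi(A\setminus m)=0\}.$$
Solecki's theorem says that every analytic $P$-ideal is $\mathrm{Exh}(\varphi)$ for some lower semicontinuous submeasure $\varphi$. For our ideal, $\mathcal J=\mathrm{Exh}(\varphi)$ with $\varphi(A)=\sup_n\varphi_n(A\cap F_n)$. This $\varphi$ is lower semicontinuous, since $A\cap m\cap F_n=A\cap F_n$ once $m$ is large, for each $n$. And $\varphi(A\setminus m)\to0$ if and only if $\varphi_n(A\cap F_n)\to0$, since each $m$ meets only finitely many $F_n$ and each $F_n$ is contained in some $m$.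

A submeasure is non-pathological if it is the pointwise supremum of the finitely additive measures that it dominates, and an analytic $P$-ideal is non-pathological if it is $\mathrm{Exh}(\varphi)$ for some non-pathological lower semicontinuous $\varphi$. The vertex cover number on the triangle shows how a submeasure can fail this. A measure $\mu$ dominated by it satisfies $\mu(P)\le1$ for each of the three pairs $P$ of edges. Adding these, $2\mu(\text{all edges})\le 3$, so $\mu(\text{all edges})\le\frac32<2$.

It is known that for every non-pathological analytic $P$-ideal $\mathcal I$ there are a Banach space $X\subseteq\mathbb R^\omega$ and $\hat a$ with $\mathcal{CR}(X,\hat a)=\mathcal I$. The question, from Adam Kwela and Jarosław Swaczyna, "Zoo of ideal Schauder basis", arXiv:2508.21235 (2025), is whether this holds for every analytic $P$-ideal. The answer is no.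

**Theorem 1.** There is an analytic (in fact $F_{\sigma\delta}$) $P$-ideal on $\omega$, namely $\mathcal I_0$, that is not of the form $\mathcal{CR}(X,\hat a)$ for any Banach space $X$ and any biorthogonal system $\hat a$ in $X\times X^*$.

By the known result just quoted, such an ideal is necessarily pathological. Theorem 1 follows from a stronger statement about functionals.

**Theorem 2.** There is an $F_{\sigma\delta}$ $P$-ideal, namely $\mathcal J$, such that for no separable Banach space $Y$ and no sequence $(y_j)$ in $Y^*$ is $\mathcal J$ generated by $\mathrm{Fin}$ and the sets $\{j:|y_j(x)|>\varepsilon\}$ ($x\in Y$, $\varepsilon>0$). Separability cannot be dropped here.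

The third theorem says that local convexity is the only obstruction. For $0<q\le1$, a $q$-Banach space is a real vector space complete under a functional $\|\cdot\|$ with $\|x\|=0\iff x=0$, $\|\lambda x\|=|\lambda|\,\|x\|$ and $\|x+y\|^q\le\|x\|^q+\|y\|^q$. For $q=1$ these are the Banach spaces. Example: $\mathbb R^2$ with $\|(a,b)\|=(|a|^q+|b|^q)^{1/q}$. For $q=\frac12$ the average $(\frac12,\frac12)$ of the two unit vectors has norm $2$, so averages can leave the unit ball. Biorthogonal systems (with continuous functionals) and $\mathcal{CR}$ are defined verbatim.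

**Theorem 3.** For every $q\in(0,1)$ and every analytic $P$-ideal $\mathcal I$ there are a $q$-Banach space $X$ and a biorthogonal system $\hat a$ in $X$ with $\mathcal{CR}(X,\hat a)=\mathcal I$. By Theorem 1 this fails for $q=1$.

## 3. Staircase systems, and block density by hand

We first learn how to realize ideals. The following criterion is stated for all $q\in(0,1]$, because the proof is the same and we shall use it both for $q=1$ and for $q<1$. Let $c_{00}(\omega)$ be the space of finitely supported real sequences.

**Lemma B (staircase criterion).** Let $q\in(0,1]$, let $\varphi$ be a lower semicontinuous submeasure such that $\mathrm{Exh}(\varphi)$ is an ideal and $\varphi(\{j\})>0$ for all $j$, and let $N:c_{00}(\omega)\to[0,\infty)$ satisfy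

- (N1) $N(\lambda t)=|\lambda|^qN(t)$, $N(s+t)\le N(s)+N(t)$, and $N(s)\le N(t)$ whenever $|s|\le|t|$;
- (N2) $N(\mathbf 1_B)\le1$ for finite $B$, and $\sup_{m'>m}N(\mathbf 1_{A\cap[m,m')})\to0$ as $m\to\infty$ for every $A\in\mathrm{Exh}(\varphi)$;
- (N3) $\varphi(\{j:|t_j|>\lambda\})\le\lambda^{-q}N(t)$ for all $\lambda>0$.

Then there are a $q$-Banach space $X$ and a biorthogonal system $\hat a$ in $X$ with $\mathcal{CR}(X,\hat a)=\mathrm{Exh}(\varphi)$.

**Proof.** **Step 1: the space.** We build $X$ and extend (N3) to it. Add an index $-1$: on the finitely supported sequences indexed by $\{-1\}\cup\omega$ put $N'(t)=|t_{-1}|^q+N(t|_\omega)$ and $\|t\|=N'(t)^{1/q}$. For $j\in\omega$ and $0<\lambda<|t_j|$, (N3) gives $\varphi(\{j\})\le\lambda^{-q}N(t)$. Letting $\lambda\to|t_j|$ gives $|t_j|^q\varphi(\{j\})\le N(t|_\omega)\le N'(t)$. Hence $\|t\|=0$ only for $t=0$, so $\|\cdot\|$ is a $q$-norm, and all coordinates are continuous. Let $X$ be the completion for the metric $N'(s-t)$. Since $|N'(s)-N'(t)|\le N'(s-t)$, $N'$ extends to $X$. So do the coordinates; we write $x_j$ for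 $x\in X$, $j\ge-1$. We claim
$$\varphi(\{j\in\omega:|z_j|>\lambda\})\le\lambda^{-q}N'(z)\qquad(z\in X,\ \lambda>0). \tag{3}$$
Take finitely supported $z^r\to z$ and a finite $G\subseteq\{j\in\omega:|z_j|>\lambda\}$. For large $r$, $G\subseteq\{j:|z^r_j|>\lambda\}$, so $\varphi(G)\le\lambda^{-q}N'(z^r)$ by (N3). Let $r\to\infty$: $\varphi(G)\le\lambda^{-q}N'(z)$. Taking for $G$ the initial segments of $\{j:|z_j|>\lambda\}$, lower semicontinuity gives (3).

**Step 2: the system.** We choose a system whose error $T_jx$ shows the number $x_j$ in its coordinate $-1$. For $j\in\omega$ let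
$$a_j=\mathbf 1_{\{-1,0,\dots,j-1\}},\qquad a_j^*(x)=x_{j-1}-x_j .$$
Then $a_j^*(a_i)=1$ if $j-1\le i-1<j$, that is, $i=j$, and it is $0$ otherwise. So the system is biorthogonal, and $X$ is infinite-dimensional. For finitely supported $t$ we have $t=\sum_i(t_{i-1}-t_i)a_i$, a finite sum: the coordinate $m$ is in the support of $a_i$ exactly when $i>m$, and $\sum_{i>m}(t_{i-1}-t_i)=t_m$. In the same way $T_jt=\sum_{i>j}(t_{i-1}-t_i)a_i$ has $m$-th coordinate $\sum_{i>\max(j,m)}(t_{i-1}-t_i)=t_{\max(j,m)}$, that is,
$$T_jt=t_j\mathbf 1_{\{-1,\dots,j-1\}}+t\,\mathbf 1_{[j,\infty)} .$$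
So $(T_jt)_{-1}=t_j$, and by (N1) and (N2), $N'(T_jt)\le|t_j|^q+|t_j|^qN(\mathbf 1_{\{0,\dots,j-1\}})+N(t|_\omega)\le2|t_j|^q+N'(t)$. Since $T_j$ and the coordinates are continuous on $X$ and finitely supported sequences are dense,
$$|x_j|^q\le N'(T_jx)\le2|x_j|^q+N'(x)\qquad(x\in X,\ j\in\omega). \tag{4}$$

**Step 3: $\mathcal{CR}(X,\hat a)\subseteq\mathrm{Exh}(\varphi)$.** We show that each $A(x,\varepsilon)$ is in $\mathrm{Exh}(\varphi)$. For $\eta>0$ choose a finitely supported $y$ with $N'(x-y)\le\eta$ and $m$ with $y_j=0$ for all $j\ge m$. For $j\ge m$ we have $T_jy=0$ and $(x-y)_j=x_j$, so (4) applied to $x-y$ gives $N'(T_jx)\le2|x_j|^q+\eta$. By (3) applied to $x-y$, $\varphi(\{j\ge m:|x_j|>\lambda\})\le\lambda^{-q}\eta$ for each $\lambda>0$. Since $\eta$ was arbitrary, the last inequality shows $\{j\in\omega:|x_j|>\lambda\}\in\mathrm{Exh}(\varphi)$ for every $\lambda>0$. Taking $\eta=\varepsilon^q/2$ in the former one, $\|T_jx\|>\varepsilon$ and $j\ge m$ imply $|x_j|^q>\varepsilon^q/4$. So $A(x,\varepsilon)\subseteq^*\{j:|x_j|^q>\varepsilon^q/4\}\in\mathrm{Exh}(\varphi)$.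

**Step 4: $\mathrm{Exh}(\varphi)\subseteq\mathcal{CR}(X,\hat a)$.** Given $A\in\mathrm{Exh}(\varphi)$, we exhibit one vector whose error is large on $A$. By (N2), $(\mathbf 1_{A\cap m})_m$ is a Cauchy sequence in $X$. Its limit $x$ has $x_j=\mathbf 1_A(j)$ for $j\in\omega$, by continuity of the coordinates. By (4), $\|T_jx\|\ge1$ for $j\in A$, so $A\subseteq A(x,\frac12)$. $\square$

**Example (block density, $q=1$).** Partition $\omega$ into consecutive intervals $I_n$ with $|I_n|=2^n$. Let
$$\varphi(A)=\sup_n\frac{|A\cap I_n|}{|I_n|},\qquad N(t)=\sup_n\frac1{|I_n|}\sum_{j\in I_n}|t_j| .$$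
Then $\mathrm{Exh}(\varphi)=\{A:|A\cap I_n|/|I_n|\to0\}$, (N1) holds with $q=1$, $N(\mathbf 1_B)=\varphi(B)\le 1$ gives (N2), and (N3) is Chebyshev's inequality in each block: $\lambda\,|\{j\in I_n:|t_j|>\lambda\}|\le\sum_{j\in I_n}|t_j|$. So this ideal is the critical ideal of a biorthogonal system in a Banach space. The norm came from writing $\varphi$ as a supremum of measures.

## 4. Convex gauges against hitting numbers

Suppose now that $\varphi$ is not given by measures. The natural attempt at a positive answer is to use Lemma B with $q=1$ and the gauge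
$$N_1(t)=\inf\Big\{\sum_rc_r\varphi(B_r):\ |t|\le\sum_rc_r\mathbf 1_{B_r},\ \text{finite sum},\ c_r>0,\ B_r\subseteq\omega\Big\},$$
with $\varphi$ capped so that $\varphi\le1$. Conditions (N1) and (N2) hold at once, since $N_1(\mathbf 1_B)\le\varphi(B)$. In fact $N_1$ is the largest candidate of its kind: if $N$ satisfies (N1) with $q=1$ and $N(\mathbf 1_B)\le\varphi(B)$ for finite $B$, then for every cover $|t|\le\sum_rc_r\mathbf 1_{B_r}$ we may replace $B_r$ by its intersection with the support of $t$ and get $N(t)\le\sum_rc_r\varphi(B_r)$.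

What breaks is (N3). Take $\varphi(A)=\min\{1,\sup_n\varphi_n(A\cap F_n)\}$ and $M\subseteq L_n$ with $|M|=2n$. By (2), $\mathbf 1_{[M]^n}\le\frac1n\sum_{i\in M}\mathbf 1_{A_i^n}$, so
$$N_1(\mathbf 1_{[M]^n})\le\frac1n\cdot2n\cdot\frac1n=\frac2n,\qquad\text{while}\qquad\varphi([M]^n)=1\ \text{ by (1)}.$$
With $\lambda=\frac12$, (N3) would say $1\le4/n$, which is false for $n\ge5$.

This failure suggests that $\mathcal J$ is an obstruction for every Banach space, not only for the gauge $N_1$. Here is the argument one would like to run. It is correct as it stands, but its hypotheses are too good to be available.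

**Warm-up.** Let $n\ge1$, $C>0$, $K>2C$, let $L$ be finite with $|L|\ge2n$, and let $Y$ be a normed space and $y_u\in Y^*$ for $u\in[L]^n$. Suppose that (a) for every $x$ in the unit ball there is $D\subseteq L$ with $|D|\le n$ that meets every $u$ with $|y_u(x)|>C$. Then there cannot be $x_i$ ($i\in L$) in the unit ball such that $y_u(x_i)>K$ when $i\in u$ and $y_u(x_i)\ge0$ when $i\notin u$.

**Proof.** Pick $M\subseteq L$ with $|M|=2n$ and let $x=\frac1{2n}\sum_{i\in M}x_i$. By convexity $\|x\|\le1$. For every $u\in[M]^n$, $y_u(x)\ge nK/(2n)=K/2>C$. So the set $D$ from (a) meets every $n$-subset of $M$. But $|M\setminus D|\ge n$. $\square$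

Condition (a) says that the functionals take large values on the unit ball only on sets of $\varphi_n$-size at most $1$. The vectors $x_i$ witness that the stars are small. In a real situation four things are missing.

First, the ratio $K/C$ must be large, and nothing yet forces that; this is where separability will enter. Second, membership of a set in a generated ideal gives finitely many vectors $x_{i,0},\dots,x_{i,k-1}$ per star, and which of them is large at $u$ depends on $u$. Third, signs: suppose $n$ is even, $y_u(x_{u_r})=(-1)^rK$ for $u=\{u_0<\dots<u_{n-1}\}$, and $y_u(x_i)=0$ for $i\notin u$. Then the plain average gives $y_u(x)=0$ for every $u\in[M]^n$. Fourth, the values $y_u(x_i)$ with $i\notin u$ need not be non-negative and may cancel the main part. Here (a) already helps: applied to $x_i$ it says that $|y_u(x_i)|>C$ only for $u$ meeting a set of $n$ points. What is missing is uniformity in $i$.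

The second, third and fourth points are handled by Ramsey's theorem and a carefully balanced average (Section 6), the first by a density argument (Section 7). Before that, we pass from the errors $\|T_jx\|$ to scalar functionals.

## 5. Doubling the index set: Theorem 2 implies Theorem 1

The quantities $\|T_jx\|$ are norms of vectors, not absolute values of functionals. The summand $\mathrm{Fin}$ on the odd numbers repairs this: if the error is asymptotically zero after every odd step, then the error after an even step is essentially the one term that will be subtracted next.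

**Proof of Theorem 1 from Theorem 2.** Suppose $\mathcal I_0=\mathcal{CR}(X,\hat a)$ for a Banach space $X$.

**Step 1: $X$ is separable.** We need this to apply Theorem 2. As $\mathcal I_0$ is non-trivial, $A(x,\varepsilon)\neq\omega$ for all $x,\varepsilon$. So some $j$ has $\|T_jx\|\le\varepsilon$, that is, $x$ is within $\varepsilon$ of the linear span of the $a_i$. Hence this span is dense, and rational combinations of the $a_i$ form a countable dense set.

**Step 2: functionals in place of errors.** Every set in $\mathcal I_0$ contains only finitely many odd numbers. Applied to $A(x,\varepsilon)$ for all $\varepsilon>0$, this gives $\|T_{2j+1}x\|\to0$ for each $x\in X$. Put $y_j=\|a_{2j+1}\|\,a^*_{2j+1}\in X^*$. Since $T_{2j}x=a^*_{2j+1}(x)a_{2j+1}+T_{2j+1}x$,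
$$\big|\,\|T_{2j}x\|-|y_j(x)|\,\big|\le\|T_{2j+1}x\|\to0\qquad(x\in X). \tag{5}$$

**Step 3: the sets $\{j:|y_j(x)|>\varepsilon\}$ and $\mathrm{Fin}$ generate $\mathcal J$.** This is what contradicts Theorem 2. By (5), $\{j:|y_j(x)|>\varepsilon\}\subseteq^*\{j:2j\in A(x,\varepsilon/2)\}$, and the latter set is in $\mathcal J$ because $A(x,\varepsilon/2)\in\mathcal I_0$. Conversely let $B\in\mathcal J$. Then $\{2j:j\in B\}\in\mathcal I_0=\mathcal{CR}(X,\hat a)$, so there are finitely many $x_l\in X$, $\varepsilon_l>0$ ($l<k$) with $\{2j:j\in B\}\subseteq^*\bigcup_{l<k}A(x_l,\varepsilon_l)$. By (5), for all but finitely many $j$, $\|T_{2j}x_l\|>\varepsilon_l$ implies $|y_j(x_l)|>\varepsilon_l/2$. So $B\subseteq^*\bigcup_{l<k}\{j:|y_j(x_l)|>\varepsilon_l/2\}$.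

So $\mathcal J$ is generated by $\mathrm{Fin}$ and the sets $\{j:|y_j(x)|>\varepsilon\}$, with $X$ separable, against Theorem 2. $\square$

## 6. A balanced average on a Ramsey-homogeneous set

The next lemma is the Warm-up without its unrealistic hypotheses; only the large ratio $K/C$ is still assumed.

**Lemma C.** Let $1\le k\le n$, $C>0$, $K>8kC$, let $L\subseteq\omega$ be finite with $|L|\ge R_n$, let $Y$ be a real normed space and $y_u\in Y^*$ for $u\in[L]^n$. Assume

- (a) for every $x\in Y$ with $\|x\|\le1$ there is $D\subseteq L$, $|D|\le n$, such that every $u\in[L]^n$ with $|y_u(x)|>C$ meets $D$.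

Then it is not the case that

- (b) for every $i\in L$ there are $x_{i,0},\dots,x_{i,k-1}$ in the unit ball of $Y$ such that for every $u\in[L]^n$ with $i\in u$ there is $l<k$ with $|y_u(x_{i,l})|>K$.

**Proof.** Suppose that (a) and (b) hold.

**Step 1: two colorings.** We make the choice of $l$, the signs, and the off-diagonal behavior depend only on relative position. For $i\in u\in[L]^n$ choose $l(i,u)<k$ with $|y_u(x_{i,l(i,u)})|>K$, and let $s(i,u)\in\{1,-1\}$ be the sign of $y_u(x_{i,l(i,u)})$. Color $u=\{u_0<\dots<u_{n-1}\}\in[L]^n$ by the sequence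
$$\big((l(u_r,u),s(u_r,u))\big)_{r<n};$$
there are at most $(2k)^n\le(2n)^n$ colors. Color $E=\{e_0<\dots<e_n\}\in[L]^{n+1}$ by the bits $b_E(p,l)$, $p\le n$, $l<k$, where
$$b_E(p,l)=1\iff|y_{E\setminus\{e_p\}}(x_{e_p,l})|>C;$$
there are at most $2^{k(n+1)}\le2^{n(n+1)}$ colors. By the choice of $R_n$ there is $H\subseteq L$ with $|H|=4n^2+4n$ on which both colorings are constant. Let $((l_r,s_r))_{r<n}$ be the constant color on $[H]^n$, and $b(p,l)$ the constant bits on $[H]^{n+1}$. As $2n+4kn+2n\le4n^2+4n$, we can choose subsets $H_0<M<H_1$ of $H$ (every element of one below every element of the next) with $|H_0|=|H_1|=2n$ and $|M|=4kn$.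

**Step 2: the off-diagonal terms are at most $C$.** We show that $b(p,l)=0$ for all $p\le n$, $l<k$. Suppose $b(p,l)=1$, and fix any $i\in M$. If $u\in[H\setminus\{i\}]^n$ has exactly $p$ elements below $i$, then in $E=u\cup\{i\}$ we have $e_p=i$ and $E\setminus\{e_p\}=u$, so $|y_u(x_{i,l})|>C$. Let $D$ be given by (a) for the vector $x_{i,l}$. Since $|D|\le n$, both $H_0\setminus D$ and $H_1\setminus D$ have at least $n$ elements. Let $u$ consist of $p$ elements of $H_0\setminus D$ and $n-p$ elements of $H_1\setminus D$. It has exactly $p$ elements below $i$, so $|y_u(x_{i,l})|>C$, but $u$ misses $D$, a contradiction. Thus all bits are $0$. Given $u\in[M]^n$ and $i\in M\setminus u$, apply this to $E=u\cup\{i\}$: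
$$|y_u(x_{i,l})|\le C\qquad\text{whenever }u\in[M]^n,\ i\in M\setminus u,\ l<k. \tag{6}$$

**Step 3: the balanced average.** We do not need $y_u(x)$ to be large for every $u$; one $u$ that avoids $D$ is enough. So we average with all possible choices of index and sign represented everywhere in $M$. Divide $M$ into $2n$ consecutive blocks of size $2k$. There are $2k$ types $(\lambda,\sigma)$ with $\lambda<k$ and $\sigma\in\{1,-1\}$. Assign to each $i\in M$ a type $(\lambda_i,\sigma_i)$ so that in each block every type occurs exactly once, and let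
$$x=\frac1{|M|}\sum_{i\in M}\sigma_i\,x_{i,\lambda_i}.$$
By convexity $\|x\|\le1$. Let $D$ be given by (a) for $x$. It has at most $n$ elements, so at least $n$ of the $2n$ blocks are disjoint from $D$. Take $n$ such blocks in increasing order, and from the $r$-th of them ($r<n$) take the element $u_r$ of type $(l_r,s_r)$. Then $u=\{u_0<\dots<u_{n-1}\}\in[M]^n$ misses $D$, hence $|y_u(x)|\le C$.

**Step 4: the contradiction.** We compute $y_u(x)$. By homogeneity, $l(u_r,u)=l_r$ and $s(u_r,u)=s_r$, so $s_r\,y_u(x_{u_r,l_r})>K$ for each $r<n$. The terms with $i\in M\setminus u$ are at most $C$ in absolute value, by (6). Therefore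
$$y_u(x)=\frac1{|M|}\sum_{r<n}s_r\,y_u(x_{u_r,l_r})+\frac1{|M|}\sum_{i\in M\setminus u}\sigma_i\,y_u(x_{i,\lambda_i})\ \ge\ \frac{nK}{4kn}-C=\frac K{4k}-C>C,$$
because $K>8kC$. This contradicts $|y_u(x)|\le C$. $\square$

In the sign example of Section 4, the type of $u_r$ has $\sigma=(-1)^r$, and the $n$ main terms add up instead of cancelling.

## 7. Baire category and separability: the proof of Theorem 2

Let $Y$ be a separable Banach space and $y_j\in Y^*$ for $j\in\omega=\bigsqcup_nF_n$. Suppose that $\mathcal J$ is generated by $\mathrm{Fin}$ and the sets $\{j:|y_j(x)|>\varepsilon\}$. We produce $n$, $k$, $C$, $K$ for which (a) and (b) of Lemma C both hold. Condition (a) comes from the fact that all these sets lie in $\mathcal J$, and (b) from the fact that they generate $\mathcal J$.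

**Step 1: a uniform bound $C$.** This gives (a). We claim that there are $C>0$ and $n_1$ with
$$\varphi_n(\{j\in F_n:|y_j(x)|>C\})\le1\qquad\text{for all }n\ge n_1\text{ and }\|x\|\le1. \tag{7}$$
Let $E_m=\{x\in Y:\varphi_n(\{j\in F_n:|y_j(x)|>1\})\le\frac12\text{ for all }n\ge m\}$. Each $E_m$ is closed: if $x_r\to x$ with $x_r\in E_m$ and $n\ge m$, then, $F_n$ being finite, $\{j\in F_n:|y_j(x)|>1\}\subseteq\{j\in F_n:|y_j(x_r)|>1\}$ for all large $r$, so the left side has $\varphi_n$-value at most $\frac12$. Since $\{j:|y_j(x)|>1\}\in\mathcal J$ for every $x$, $\bigcup_mE_m=Y$. By the Baire category theorem some $E_m$ contains a ball $\{x_0+x:\|x\|\le\rho\}$ with $\rho>0$. If $\|x\|\le\rho$ and $|y_j(x)|>2$, then $|y_j(x_0+x)|>1$ or $|y_j(x_0)|>1$. Both $x_0+x$ and $x_0$ are in $E_m$, so $\varphi_n(\{j\in F_n:|y_j(x)|>2\})\le\frac12+\frac12=1$ for $n\ge m$. Rescaling, (7) holds with $C=2/\rho$ and $n_1=m$.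

**Step 2: one set $B^*\in\mathcal J$ that absorbs a dense set.** This prepares the amplification of Step 3. Let $Q\subseteq Y$ be countable and dense. The sets $\{j:|y_j(d)|>1/r\}$, $d\in Q$, $r\ge1$, are countably many members of the $P$-ideal $\mathcal J$. So there is $B^*\in\mathcal J$ with
$$\{j:|y_j(d)|>1/r\}\subseteq^*B^*\qquad\text{for all }d\in Q,\ r\ge1. \tag{8}$$
Choose $D_n\subseteq L_n$ with $|D_n|=n\,\varphi_n(B^*\cap F_n)$ meeting every $u\in B^*\cap F_n$. Since $\varphi_n(B^*\cap F_n)\to0$, there is $n_2$ with $|D_n|\le n$ for $n\ge n_2$. For $n\ge n_2$ let $L'_n=L_n\setminus D_n$ and $F'_n=[L'_n]^n$. Then $|L'_n|\ge R_n$, and $F'_n\cap B^*=\emptyset$, because members of $F'_n$ miss $D_n$.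

**Step 3: witnesses of arbitrarily large height, with one $k$.** This gives (b) with $K$ as large as we like compared to $C$. For $n\ge n_2$, $k\ge1$, $K>0$ call $(n,k,K)$ good if for each $i\in L'_n$ there are $k$ vectors $x_0,\dots,x_{k-1}$ in the unit ball of $Y$ such that for each $u\in F'_n$ with $i\in u$ some $l<k$ has $|y_u(x_l)|>K$. We claim:

There is $k\ge1$ such that for every $K>0$, $(n,k,K)$ is good for all but finitely many $n$.

Suppose not. Then for each $k\ge1$ there is $K_k>0$ such that $(n,k,K_k)$ is not good for infinitely many $n\ge n_2$. Recursively choose pairwise distinct numbers $n(k,r)\ge n_2$ ($k,r\ge1$) such that $(n(k,r),k,K_k)$ is not good. For $n=n(k,r)$ let $i_n\in L'_n$ be a point for which the required $k$ vectors do not exist. Combine all these bad stars into one set: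
$$A=\bigcup_{n=n(k,r),\ k,r\ge1}(A^n_{i_n}\cap F'_n).$$
Since $\varphi_n(A\cap F_n)\le1/n$ for every $n$, $A\in\mathcal J$. As $\mathcal J$ is generated by the given sets, there are $k\ge1$, $x_0,\dots,x_{k-1}\in Y$ and $\varepsilon>0$ (the least of finitely many) with
$$A\subseteq^*\bigcup_{l<k}\{j:|y_j(x_l)|>\varepsilon\}.$$
This $k$ is now fixed, and $A$ contains bad stars for this very $k$. Put $K=K_k$ and choose $d_l\in Q$ with $\|x_l-d_l\|\le\varepsilon/(2K)$. Since $A\cap B^*=\emptyset$, (8) with $1/r\le\varepsilon/2$ shows that for all but finitely many $j\in A$ we have $|y_j(d_l)|\le\varepsilon/2$ for all $l<k$, and also $|y_j(x_l)|>\varepsilon$ for some $l<k$. For this $l$, $|y_j(x_l-d_l)|>\varepsilon/2$. So the vectors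
$$x'_l=\frac{2K}\varepsilon(x_l-d_l),\qquad\|x'_l\|\le1\qquad(l<k),$$
have this property: for all but finitely many $j\in A$ there is $l<k$ with $|y_j(x'_l)|>K$. The numbers $n(k,r)$, $r\ge1$, are distinct, so for large $r$ and $n=n(k,r)$ none of the finitely many exceptional $j$ lies in $F_n$. Then $x'_0,\dots,x'_{k-1}$ are as required for $i_n$ in the definition of "$(n,k,K_k)$ is good", against the choice of $i_n$. This proves the claim.

The point of this step is that subtracting $d_l$ costs nothing outside $B^*$ but makes the vector as short as we please. After rescaling to the unit ball its values exceed any prescribed $K$.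

**Step 4: conclusion.** Take $k$ from Step 3 and $C$ from Step 1, let $K>8kC$, and choose $n\ge\max(k,n_1,n_2)$ with $(n,k,K)$ good. Apply Lemma C to $L=L'_n$ and the functionals $y_u$, $u\in[L'_n]^n=F'_n$. Condition (a) holds: by (7), for $\|x\|\le1$ some $D\subseteq L_n$ with $|D|\le n$ meets every $u\in F_n$ with $|y_u(x)|>C$, and if $u\subseteq L'_n$ then $u$ meets $D\cap L'_n$. Condition (b) holds because $(n,k,K)$ is good. Lemma C says this is impossible. So Theorem 2, except for its last sentence, is proved, and with it Theorem 1. $\square$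

**Separability cannot be dropped in Theorem 2.** For any ideal $\mathcal J$ let
$$Y=\{y\in\ell_\infty:\{j:|y_j|>\varepsilon\}\in\mathcal J\text{ for all }\varepsilon>0\}$$
with the coordinate functionals. It is a linear subspace, since $\{j:|y_j+z_j|>\varepsilon\}\subseteq\{j:|y_j|>\varepsilon/2\}\cup\{j:|z_j|>\varepsilon/2\}$. It is closed, since $\|y-z\|_\infty\le\varepsilon/2$ implies $\{j:|y_j|>\varepsilon\}\subseteq\{j:|z_j|>\varepsilon/2\}$. All sets $\{j:|y_j|>\varepsilon\}$ with $y\in Y$ are in $\mathcal J$, and $A=\{j:\mathbf 1_A(j)>\frac12\}$ with $\mathbf 1_A\in Y$ for each $A\in\mathcal J$. So these sets generate $\mathcal J$.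

For our $\mathcal J$ one sees which step of the proof this example evades. On the unit ball all values are at most $1$, so no triple with $K\ge1$ can be good. On the other hand, any $C$ in (7) is at least $1$, because $\mathbf 1_{F_n}\in Y$ has norm $1$ and $\varphi_n(F_n)>1$. The amplification of Step 3 is impossible here.

## 8. Geometric means in place of convexity: the proof of Theorem 3

Convexity was used in two ways: the gauge $N_1$ violated (N3), and the averages in Lemma C stayed in the unit ball. For $q<1$ the second argument is not available, and the first obstacle disappears if the cost $c\,\varphi(B)$ of a set in the gauge is replaced by $c^q\varphi(B)^{1-q}$. The reason is that a weighted geometric mean is at least the minimum: $c^q\varphi^{1-q}\ge\min\{c,\varphi\}$.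

**Proof of Theorem 3.** Fix $q\in(0,1)$ and let $\mathcal I=\mathrm{Exh}(\varphi)$ with $\varphi$ a lower semicontinuous submeasure, by Solecki's theorem.

**Step 1: normalizing $\varphi$.** We need $\varphi\le1$ and positive singletons. Replace $\varphi(A)$ by $\min\{1,\varphi(A)+\sum_{j\in A}2^{-j}\}$. This is again a lower semicontinuous submeasure, because the sum of a submeasure and a measure is a submeasure, capping at $1$ keeps subadditivity, and both operations respect the limits along $A\cap m$. It has the same $\mathrm{Exh}$, since $\sum_{j\ge m}2^{-j}\to0$. So assume $\varphi\le1$ and $\varphi(\{j\})>0$ for all $j$.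

**Step 2: the gauge, and (N1), (N2).** We define $N$ and check the easy conditions of Lemma B. For $t\in c_{00}(\omega)$ let
$$N(t)=\inf\Big\{\sum_rc_r^{\,q}\varphi(B_r)^{1-q}:\ |t|\le\sum_rc_r\mathbf 1_{B_r},\ \text{finite sum},\ c_r>0,\ B_r\subseteq\omega\Big\}.$$
It is finite, since $t$ is covered by $\sum_{t_j\ne0}|t_j|\mathbf 1_{\{j\}}$. Scaling all $c_r$ gives $N(\lambda t)=|\lambda|^qN(t)$ for $\lambda\ne0$, and $N(0)=0$ by the empty sum. Joining a cover of $s$ and a cover of $t$ gives a cover of $s+t$, so $N$ is subadditive. A cover of $t$ covers $s$ if $|s|\le|t|$. This is (N1). For finite $B$ the single set $B$ with $c=1$ gives $N(\mathbf 1_B)\le\varphi(B)^{1-q}\le1$. For $A\in\mathcal I$ and $m<m'$, $N(\mathbf 1_{A\cap[m,m')})\le\varphi(A\setminus m)^{1-q}\to0$ as $m\to\infty$, because $q<1$. This is (N2).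

**Step 3: (N3).** This is the condition that failed for $q=1$. We show $\varphi(\{j:|t_j|>\lambda\})\le\lambda^{-q}N(t)$ for $\lambda>0$. If $N(t)\ge\lambda^q$, it holds because $\varphi\le1$. Otherwise take any cover $|t|\le\sum_rc_r\mathbf 1_{B_r}$ with
$$\sigma=\sum_rc_r^q\varphi(B_r)^{1-q}<\lambda^q .$$
For each $r$,
$$c_r^q\varphi(B_r)^{1-q}=\lambda^q\Big(\frac{c_r}\lambda\Big)^q\varphi(B_r)^{1-q}\ge\lambda^q\min\Big\{\frac{c_r}\lambda,\varphi(B_r)\Big\}.$$
Let $R=\{r:\varphi(B_r)\le c_r/\lambda\}$. Summing the inequality over $r\in R$, where the minimum is $\varphi(B_r)$, gives $\sum_{r\in R}\varphi(B_r)\le\sigma\lambda^{-q}$. Summing it over $r\notin R$, where the minimum is $c_r/\lambda$, gives $\sum_{r\notin R}c_r\le\lambda\cdot\sigma\lambda^{-q}<\lambda$. If $j\notin\bigcup_{r\in R}B_r$, then $|t_j|\le\sum_{r\notin R}c_r<\lambda$. So $\{j:|t_j|>\lambda\}\subseteq\bigcup_{r\in R}B_r$, and subadditivity gives $\varphi(\{j:|t_j|>\lambda\})\le\sigma\lambda^{-q}$. Let $\sigma\to N(t)$.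

**Step 4: conclusion.** All hypotheses of Lemma B hold for this $q$, $\varphi$ and $N$. The staircase system in the resulting $q$-Banach space satisfies $\mathcal{CR}(X,\hat a)=\mathrm{Exh}(\varphi)=\mathcal I$. For $q=1$ the statement is false, by Theorem 1. $\square$
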